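# Multipliers of small cycles, and foliation germs that no polynomial defines

## 1. The family $f_g=\nu z+z^2+g$ and its small cycles

Throughout, $D_r=\{z\in\mathbb C:|z|<r\}$, $\lambda<0$ is irrational, $\nu=e^{2\pi i\lambda}$ (so $|\nu|=1$ and $\nu$ is not a root of unity), and
$$f_0(z)=\nu z+z^2 .$$
Let $E$ be the Banach space of functions $g$ that are holomorphic on $D_4$, continuous on $\overline{D_4}$, and satisfy $g(0)=g'(0)=0$, with the norm $\|g\|=\sup|g|$. Let $\mathcal U$ be its open unit ball, and for $g\in\mathcal U$ put
$$f_g=f_0+g .$$
Every $f_g$ fixes $0$ with the same derivative $\nu$.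

**Definition (cycle, multiplier).** A *cycle* of $f$ is a periodic orbit. If $q$ is its minimal period and $z$ one of its points, its *multiplier* is $\mu=(f^q)'(z)$, the product of $f'$ over the points of the cycle. The cycle is *repelling* if $|\mu|>1$ and *attracting* if $|\mu|<1$.

Let us compute the first two periods of $f_0$ by hand. The fixed points are $0$ and $1-\nu$, and the multiplier of $1-\nu$ is $\nu+2(1-\nu)=2-\nu$, of modulus greater than $1$ because $\nu\ne1$. For period two,
$$f_0^2(z)-z=z\,(z+\nu-1)\,\bigl(z^2+(\nu+1)z+(\nu+1)\bigr),$$
so the 2-cycle consists of the roots $z_1,z_2$ of the last factor. Its multiplier is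
$$(\nu+2z_1)(\nu+2z_2)=\nu^2-2\nu(\nu+1)+4(\nu+1)=4+2\nu-\nu^2 .$$
With $c=\operatorname{Re}\nu$, the squared modulus of this number is $29+12c-16c^2$. This is concave in $c$, equals $1$ at $c=-1$ and $25$ at $c=1$; hence it is greater than $1$ for $-1<c\le 1$. So the 2-cycle is repelling too. When $\nu$ is near $-1$ the two points of the 2-cycle are small, since both coefficients of the factor tend to $0$. When $\nu$ is near $1$ the small cycle is the fixed point $1-\nu$, while the 2-cycle is near the roots $-1\pm i$ of $z^2+2z+2$. In general, the cycles of period dividing $q$ have a chance to be small when $\nu^q$ is near $1$. We shall need infinitely many such $q$, with very good approximation, and this is the condition: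

**(SC)** $f_0$ has infinitely many distinct cycles $O_n\not\ni0$ $(n\ge1)$ with $\max_{\zeta\in O_n}|\zeta|\to0$.

The proof turns on the following construction. Under (SC), each $O_n$ can be followed holomorphically, as $O_n(g)$, over the *whole* ball $\mathcal U$. For every $g\in\mathcal U$ the cycles $O_n(g)$ are repelling, pairwise disjoint, and still shrink to $0$ as $n\to\infty$. Their multipliers $\mu_n(g)$ are holomorphic functions on $\mathcal U$, and any finite number of them can be varied independently.

What is this for? If two germs at $0$ are conjugate by a germ of biholomorphism $\psi$, then $\psi$ carries small cycles to small cycles with the same period and the same multiplier. So the tail of the sequence $(\mu_n(g))_n$ is seen by every germ conjugate to $f_g$. It is an infinite supply of independent invariants, and a family with $N$ parameters cannot reproduce $N+1$ independent numbers at every choice of $g$. We use this to answer a question about holomorphic foliations.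

## 2. Germs of foliations with negative irrational eigenvalue ratio

We consider germs at $0\in\mathbb C^2$ of singular foliations defined by
$$\omega=(x+A(x,y))\,dy-(\lambda y+B(x,y))\,dx=0, \tag{1}$$
where $A,B$ are holomorphic near $0$ and vanish at $0$ together with their first derivatives. We call (1) *the required form*. The leaves are the integral curves, away from $0$, of the dual vector field $X_\omega=(x+A)\partial_x+(\lambda y+B)\partial_y$. Since the linear part $\mathrm{diag}(1,\lambda)$ is invertible, the zero of $X_\omega$ at $0$ is isolated. Two germs are *equivalent* when a germ of holomorphic diffeomorphism of $(\mathbb C^2,0)$ conjugates one to the other. A foliation is *defined by a polynomial equation* if it is given by $P\,dy-Q\,dx=0$ with $P,Q\in\mathbb C[x,y]$.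

The question, from Gabriel Calsamiglia and Paulo Sad, "Extension of germs of holomorphic foliations", arXiv:1407.8111 (2014), is whether every equivalence class contains a foliation defined by a polynomial equation, for every irrational $\lambda<0$. The answer is no, and the values of $\lambda$ for which it fails can be named.

**Definition (Brjuno number).** An irrational $\lambda$ with convergents $p_n/q_n$ is a *Brjuno number* if $\sum_n\frac{\log q_{n+1}}{q_n}<\infty$.

For example, $-\sqrt2=[-2;1,1,2,2,2,\dots]$ is Brjuno: its partial quotients after the first are at most $2$, so $q_{n+1}\le3q_n$, while $q_n$ grows at least like the Fibonacci numbers, and $\sum\log(3q_n)/q_n$ converges.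

**Theorem 1.** Let $\lambda=-\sum_{j\ge1}1/a_j$ with $a_1=2$, $a_{j+1}=2^{4a_j2^{a_j}}$. Then $\lambda<0$ is irrational, and some germ $(x+A)dy-(\lambda y+B)dx=0$ of the required form is not equivalent to any germ defined by a polynomial $1$-form.

**Theorem 2.** For $\lambda<0$ irrational, the following are equivalent: (a) every equivalence class for this $\lambda$ contains a foliation defined by a polynomial equation; (b) $\lambda$ is a Brjuno number.

**Theorem 3.** Let $\lambda<0$ be irrational satisfying (SC). Let $T_1,T_2,\dots$ be countably many finite-dimensional second countable complex manifolds, $T_j$ of pure dimension $N_j$. For each $j$ let $\omega_p=(x+A_p)dy-(\lambda y+B_p)dx$, $p\in T_j$, be a family with $A_p(x,y),B_p(x,y)$ holomorphic in $(p,x,y)$ near $T_j\times\{0\}$ and with vanishing $1$-jets at $(x,y)=0$. Then some germ of the required form is equivalent to no $\omega_p$, $p\in\bigsqcup_jT_j$. Moreover, the set of equivalence classes (for this $\lambda$) containing no polynomial foliation is uncountable.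

The bridge from foliations to one-variable germs is holonomy. Suppose $S$ is a small smooth invariant disc through $0$ (a *separatrix*) with $S\setminus\{0\}$ made of regular points. Pick $b\in S\setminus\{0\}$ and a small disc $\Sigma$ transverse to the foliation at $b$. Following leaves over the positive loop of $S\setminus\{0\}$ based at $b$ gives a germ of diffeomorphism of $(\Sigma,b)\cong(\mathbb C,0)$, the *holonomy* along $S$. For $x\,dy-\lambda y\,dx=0$ and $S=\{y=0\}$, put $x=re^{i\theta}$; the leaves satisfy $dy/d\theta=i\lambda y$, so the holonomy is $z\mapsto e^{2\pi i\lambda}z=\nu z$.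

We use four published results. The first is needed for all three theorems, the others only for Theorem 2.

* **[PMY]** R. Pérez-Marco and J.-C. Yoccoz, *Germes de feuilletages holomorphes à holonomie prescrite*, Astérisque 222 (1994): for $\lambda<0$ irrational, every germ $f\in\mathrm{Diff}(\mathbb C,0)$ with $f'(0)=e^{2\pi i\lambda}$ is, up to conjugacy in $\mathrm{Diff}(\mathbb C,0)$, the holonomy of some foliation germ of the required form along its separatrix tangent to $\{y=0\}$, for the positively oriented loop.
* **[Y]** J.-C. Yoccoz, *Petits diviseurs en dimension 1*, Astérisque 231 (1995): if $\lambda$ is irrational and not Brjuno, every neighborhood of $0$ contains infinitely many cycles of $f_0$.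
* **[B]** Brjuno's theorem: if $\lambda$ is Brjuno, every germ $f(z)=e^{2\pi i\lambda}z+O(z^2)$ is holomorphically linearizable.
* **[MM]** J.-F. Mattei and R. Moussu, *Holonomie et intégrales premières*, Ann. Sci. ÉNS 13 (1980): for fixed $\lambda<0$, two foliations of the required form whose holonomies along the separatrices tangent to $\{y=0\}$ are conjugate are equivalent.

The conventions in [PMY] are immaterial. Reversing the loop replaces $f$ by $f^{-1}$ and $e^{2\pi i\lambda}$ by $e^{-2\pi i\lambda}$; using the other separatrix amounts to exchanging $x$ and $y$ and replacing $\lambda$ by $1/\lambda$, again negative irrational.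

## 3. Why jets see nothing, and why the implicit function theorem alone is too weak

A sensible first attempt is to count coefficients. Polynomial forms of degree at most $d$ have finitely many parameters, while $k$-jets of forms (1) have as many parameters as we like. So for large $k$ most $k$-jets should not be equivalent to those of polynomial forms of degree at most $d$.

This stops at once. Let $X$ have linear part $\mathrm{diag}(1,\lambda)$ and first nonlinear homogeneous part $X_m$, of degree $m\ge2$. A change of coordinates $\mathrm{id}+h$, with $h$ homogeneous of degree $m$, adds to $X_m$ the term $Dh\cdot\Lambda_0-\Lambda_0 h$, where $\Lambda_0(x,y)=(x,\lambda y)$. On monomials this operator multiplies $x^ay^b\partial_x$ by $a+b\lambda-1$ and $x^ay^b\partial_y$ by $a+b\lambda-\lambda$. Since $\lambda$ is irrational, these vanish only for $(a,b)=(1,0)$, respectively $(0,1)$, which is excluded by $a+b=m\ge2$. So $X_m$ can be removed, then the next part, and so on: *every* $k$-jet is equivalent to the linear one. An obstruction has to be invisible in all jets.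

Small cycles are such an obstruction. If $f$ is holomorphically linearizable with derivative $\nu$ at $0$, then in the linearizing coordinate $f^q(w)=w$ reads $\nu^qw=w$, so $w=0$: near $0$ there is no cycle but $\{0\}$. By contrast, (SC) provides infinitely many.

A second attempt is then to perturb $f_0$ and continue each $O_n$ by the implicit function theorem. This gives, for each $n$, a ball of some radius $r_n>0$ about $0$ in $E$ on which $O_n$ continues. Nothing in that theorem bounds $r_n$ from below as $n\to\infty$, nor does it say that the continued cycles still shrink to $0$. But a conjugacy between $f_g$ and another germ is defined only on an uncontrolled neighborhood of $0$, so we need infinitely many cycles at once, arbitrarily small, for all $g$ in one fixed open set. Without it there is no complete space in which to use Baire's theorem.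

What can stop a continuation is the multiplier reaching $1$. The idea that gets past this is that $f_g$ can have at most one non-repelling cycle in $D_4$, because the relevant part of its dynamics has at most one critical point, and the fixed point $0$, whose multiplier $\nu$ we keep fixed, already occupies that place. Then all other cycles are repelling for *every* $g\in\mathcal U$, no multiplier ever meets $1$, and the continuation is global. Harnack's inequality, applied to the resulting functions on the ball, gives the smallness.

## 4. From polynomial forms to finite-dimensional families of holonomies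

**Lemma 1 (polynomial forms).** If a germ of the required form is equivalent to the germ at $0$ of a foliation defined by a polynomial equation, then it is equivalent to some $(x+A')dy-(\lambda y+B')dx=0$ with $A',B'$ polynomials with zero $1$-jet.

*Proof.* The purpose is to replace an arbitrary polynomial form by one in a family to which Theorem 3 applies. Let $\Phi$ conjugate $\omega$, of the required form, to $\eta=P\,dy-Q\,dx$. Divide by $\gcd(P,Q)$, so that $P,Q$ are coprime polynomials. They then have finitely many common zeros, so their germs at $0$ have no common non-unit factor. Put $X_\eta=P\partial_x+Q\partial_y$. As $\Phi$ maps leaves to leaves, $\Phi_*X_\omega$ is proportional to $X_\eta$: writing $\Phi_*X_\omega=a\partial_x+b\partial_y$, we have $aQ=bP$. Since $P,Q$ are coprime germs, $P$ divides $a$, and $\Phi_*X_\omega=v\,X_\eta$ with $v$ holomorphic. If $v(0)=0$, then $\Phi_*X_\omega$ would vanish along the curve $\{v=0\}$ (or identically), but its zero is isolated. So $v(0)\ne0$ and $X_\eta(0)=0$. Comparing linear parts,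
$$D\Phi(0)\,\mathrm{diag}(1,\lambda)\,D\Phi(0)^{-1}=v(0)\,DX_\eta(0).$$
Hence $DX_\eta(0)$ is similar to $v(0)^{-1}\mathrm{diag}(1,\lambda)$. A linear change of coordinates followed by multiplication by the constant $v(0)$ turns $X_\eta$ into a polynomial vector field with linear part $\mathrm{diag}(1,\lambda)$, which is the claim. $\square$

For each $d\ge1$ let $T_d=\mathbb C^{N_d}$ be the space of pairs $(A',B')$ of polynomials of degree at most $d$ with zero $1$-jet. By Lemma 1 the families $T_d$ meet every class that contains a polynomial foliation. So the first assertion of Theorem 3 implies that, for every $\lambda$ satisfying (SC), some class contains no polynomial foliation.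

**Lemma 2 (separatrix).** Let $\omega_p$ be a family as in Theorem 3. For each $p$ there is exactly one smooth invariant curve $S_1(p)$ through $0$ tangent to $\{y=0\}$. It is $\{y=s_p(x)\}$, and $s_p(x)$ is holomorphic in $(p,x)$, on a product neighborhood of $(p_0,0)$ for each $p_0$.

*Proof.* We need the curve to depend holomorphically on $p$, so that its holonomy does too. A smooth curve tangent to $\{y=0\}$ is a graph $y=s(x)$ with $s(0)=s'(0)=0$, and it is invariant if and only if $(x+A_p(x,s))s'=\lambda s+B_p(x,s)$. Write $s=xu$ with $u(0)=0$. Since $A_p,B_p$ have zero $1$-jets, $A_p(x,xu)=x^2\hat A_p(x,u)$ and $B_p(x,xu)=x^2\hat B_p(x,u)$ with $\hat A_p,\hat B_p$ holomorphic. Dividing the equation by $x$ gives $(1+x\hat A_p)(u+xu')=\lambda u+x\hat B_p$, that is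
$$xu'=(\lambda-1)u+xG_p(x,u),\qquad G_p=\frac{\hat B_p-\lambda u\hat A_p}{1+x\hat A_p}. \tag{2}$$
With $u=\sum_{k\ge1}u_kx^k$ this reads
$$(k+1-\lambda)\,u_k=[x^{k-1}]\,G_p(x,u(x)),\qquad k\ge1 .$$
The right side involves only $u_1,\dots,u_{k-1}$ and the Taylor coefficients of $G_p$, and $k+1-\lambda\ge1$ because $\lambda<0$. So there is a unique formal solution, with coefficients $u_k(p)$ holomorphic in $p$.

For convergence, choose $C,\rho>0$ with $|G_p|\le C$ on $\{|x|\le\rho,|u|\le\rho\}$ for all $p$ in a neighborhood of $p_0$. By Cauchy's estimates the Taylor coefficients of $G_p$ are bounded by those of $C(1-x/\rho)^{-1}(1-u/\rho)^{-1}$. Let $U=\sum_{k\ge1}U_kx^k$ solve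
$$U=x\,C(1-x/\rho)^{-1}(1-U/\rho)^{-1}.$$
By the implicit function theorem at $(x,U)=(0,0)$ this has a convergent solution; its coefficients are nonnegative, being given by a recursion with nonnegative terms. If $|u_i(p)|\le U_i$ for $i<k$, then $|u_k(p)|\le|[x^{k-1}]G_p(x,u(x))|\le U_k$. So the series for $u$ converges uniformly for $p$ near $p_0$ and $|x|$ small, and $s_p=xu$ is holomorphic in $(p,x)$. $\square$

**Lemma 3 (holonomy in families).** Let $\omega_p$, $p\in T_j$, be as in Theorem 3 and $p_0\in T_j$. There are a neighborhood $V$ of $p_0$, a $\delta>0$ and a function $k_p(z)$, holomorphic in $(p,z)\in V\times D_\delta$, such that for each $p\in V$ the germ of $k_p$ at $0$ is the holonomy of $\omega_p$ along $S_1(p)$. The conjugacy class of this holonomy in $\mathrm{Diff}(\mathbb C,0)$ depends only on $\omega_p$, and $k_p'(0)=e^{2\pi i\lambda}$.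

*Proof.* **Step 1: the formula.** This step produces $k_p$ on a disc of uniform size. Since $A_p(x,s_p(x))=O(x^2)$ uniformly in $p$ near $p_0$, we can fix $r>0$ such that $x+A_p(x,s_p(x))\ne0$ for $0<|x|\le r$ and all such $p$. Put $x=re^{i\theta}$ and $y=s_p(x)+Y$. The leaves near $S_1(p)$ satisfy
$$\frac{dY}{d\theta}=ix\Bigl[\frac{\lambda y+B_p(x,y)}{x+A_p(x,y)}-s_p'(x)\Bigr].$$
For $|Y|$ small the right side is continuous in $\theta$ and holomorphic in $(p,Y)$, and it vanishes at $Y=0$ because $S_1(p)$ is invariant. As $Y\equiv0$ is a solution on $[0,2\pi]$, solutions with small initial value $Y(0)=z$ exist on $[0,2\pi]$ too, and depend holomorphically on $(p,z)$. After shrinking, $k_p(z)=Y(2\pi)$ is holomorphic on some $V\times D_\delta$.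

**Step 2: independence of choices.** This is needed to compare foliations in different coordinates. The holonomy of a loop in $S_1(p)\setminus\{0\}$ depends only on its homotopy class with fixed base point. Changing the transversal at the base point, or moving the base point along a path $\beta$ and replacing the loop $\gamma$ by $\beta^{-1}\gamma\beta$, conjugates the holonomy by the transport along $\beta$. Since $\pi_1$ of a punctured disc is $\mathbb Z$, hence abelian, the positive generator at the new base point does not depend on $\beta$. So the conjugacy class is well defined, independent of $r$ and of the transversal.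

**Step 3: the multiplier.** This identifies which one-variable germs occur. Replace $y$ by $y-s_p(x)$. The coefficient of $-dx$ becomes $\lambda(y+s_p)+B_p(x,y+s_p)-(x+A_p(x,y+s_p))s_p'$, which vanishes on $y=0$ and has linear part $\lambda y$. So the form is $(x+A)dy-y(\lambda+b)dx$, with $A$ of zero $1$-jet and $b(0)=0$. The variational equation along $y=0$ is $dY/dx=Y\frac{\lambda+b(x,0)}{x+A(x,0)}$, whence
$$k_p'(0)=\exp\oint_{|x|=r}\frac{\lambda+b(x,0)}{x+A(x,0)}\,dx=e^{2\pi i\lambda},$$
since the only pole inside is the simple pole at $0$, with residue $\lambda$. $\square$

As $T_j$ is second countable, it is covered by countably many such neighborhoods. We fix such a cover $V_{j,i}$, $i\ge1$, with radii $\delta_{j,i}$.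

**Lemma 4 (invariance).** If two germs of the required form, with the same $\lambda$, are equivalent, then their holonomies along the separatrices tangent to $\{y=0\}$ are conjugate in $\mathrm{Diff}(\mathbb C,0)$.

*Proof.* The point is that an equivalence cannot exchange the two directions. Let $\Phi$ be the equivalence and $X,X'$ the dual vector fields. As in Lemma 1, $\Phi_*X=vX'$ with $v$ a unit, and comparing eigenvalues at $0$ gives $\{1,\lambda\}=\{v(0),v(0)\lambda\}$. If $v(0)=\lambda$, then $v(0)\lambda=1$ and $\lambda^2=1$, which is false. So $v(0)=1$, and $D\Phi(0)$ commutes with $\mathrm{diag}(1,\lambda)$; as $\lambda\ne1$, it is diagonal. Hence $\Phi(S_1)$ is a smooth invariant curve tangent to $\{y=0\}$, so $\Phi(S_1)=S_1'$ by Lemma 2. The map $\Phi:S_1\to S_1'$ is biholomorphic, so it sends the positive generator of $\pi_1$ of the punctured separatrix to the positive generator. It sends a transversal to a transversal, and leaves to leaves, so it conjugates the corresponding holonomies. Step 2 of Lemma 3 concludes. $\square$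

## 5. At most one non-repelling cycle

**Lemma 5.** Let $f=f_0+g$ with $g$ holomorphic on $D_4$, continuous on $\overline{D_4}$, and $\|g\|=\sup|g|<1$. Then (i) every cycle of $f$ contained in $D_4$ lies in $D_{5/2}$; (ii) $f$ has at most one non-repelling cycle in $D_4$.

Here $g$ need not vanish at $0$; this freedom is used at the end of the proof.

*Proof.* **Step 1: proof of (i).** This keeps cycles away from the boundary. Let $\zeta$ have maximal modulus $\rho$ in the cycle. Then $\rho\ge|f(\zeta)|>\rho^2-\rho-1$, so $\rho<1+\sqrt2<5/2$.

**Step 2: a proper map with at most one critical point.** Put $U'=\{z\in D_4:|f(z)|<4\}$. Every cycle in $D_4$ is contained in $U'$. For $3\le|z|<4$ we have $|f(z)|\ge|z|^2-|z|-1\ge5$, so $U'\subset D_3$. The map $f:U'\to D_4$ is proper: the preimage of a compact $K\subset D_4$ is $\{|z|\le3,\ f(z)\in K\}$, which is compact. On $|z|=3$, Cauchy's estimate on discs of radius up to $1$ gives $|g'|\le1$, so $|\nu+g'|\le2<6=|2z|$. By Rouché, $f'=2z+\nu+g'$ has exactly one zero $c$ in $D_3$. So $f|_{U'}$ has at most one critical point, namely $c$ if $c\in U'$.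

It matters to work on $U'\subset D_3$. On $D_4$ itself the count fails: for $g=0.9\,(z/4)^{100}$ we have $|g'|=22.5\,(|z|/4)^{99}$, which near $|z|=4$ exceeds $9\ge|2z+\nu|$, so by Rouché $f'$ has $99$ zeros in $D_4$.

**Step 3: each attracting cycle in $D_4$ attracts $c$.** We say that $c$ is attracted by a cycle if $c\in U'$, its orbit stays in $U'$, and its $\omega$-limit set is the cycle. Let $z_0$ be a point of an attracting cycle in $D_4$, of period $q$ and multiplier $\mu$. If $\mu=0$, then $f'$ vanishes at a point of the cycle. That point lies in $U'$, so it is $c$, and $c$ is attracted.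

Let $0<|\mu|<1$. Choose a disc $B$ centered at $z_0$, of radius $r$ so small that $f^i(B)\subset U'$ for $0\le i<q$, $f^q(B)\subset B$, and $f^{qn}\to z_0$ uniformly on $B$. The forward orbit of any point of $B$ then stays in $U'$ and accumulates exactly on the cycle. Suppose $c$ is not attracted. Then no point $f^k(c)$, $k\ge1$, obtained by iterating $f|_{U'}$, lies in $B$, for otherwise the orbit of $c$ would be attracted from there on.

For $n\ge1$ let $f^{-qn}(B)$ be the set of $z$ with $f^i(z)\in U'$ for $0\le i<qn$ and $f^{qn}(z)\in B$. Since $f:U'\to D_4$ is proper, so is its restriction over any open subset of $D_4$, and a composition of $qn$ such restrictions gives that $f^{qn}:f^{-qn}(B)\to B$ is proper. If $z$ is a critical point of this map, then $f^i(z)=c$ for some $0\le i<qn$, and the critical value is $f^{qn-i}(c)$, with $1\le qn-i\le qn$. This is not in $B$. So there are no critical points, and a proper local biholomorphism onto the connected set $B$ is a finite covering. As $B$ is simply connected and $z_0\in f^{-qn}(B)$ lies over $z_0$, there is a holomorphic $\varphi_n:B\to U'\subset D_3$ with $f^{qn}\circ\varphi_n=\mathrm{id}$ and $\varphi_n(z_0)=z_0$.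 Then $|\varphi_n'(z_0)|=|\mu|^{-n}\to\infty$, while Cauchy's estimate gives $|\varphi_n'(z_0)|\le3/r$. This contradiction shows that $c$ is attracted.

**Step 4: from attracting to non-repelling.** By Step 3, no $f$ as in the lemma has two attracting cycles in $D_4$, since $c$ has only one $\omega$-limit set. Suppose $f$ has two distinct non-repelling cycles $C_1,C_2\subset D_4$; we make both attracting by a perturbation. By Hermite interpolation there is a polynomial $w$ with $w=0$ and $w'=f'$ on $C_1\cup C_2$. For small $\varepsilon>0$ the map $f-\varepsilon w=f_0+(g-\varepsilon w)$ satisfies the hypotheses. It agrees with $f$ on $C_1\cup C_2$, so $C_1,C_2$ are cycles of it with the same periods, and its derivative there is $(1-\varepsilon)f'$. Their multipliers are those of $f$ times $(1-\varepsilon)^{\#C_i}$, so both cycles are attracting: a contradiction. $\square$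

For $g\in\mathcal U$ the fixed point $0$ of $f_g$ has multiplier $\nu$ of modulus $1$, so it is the one non-repelling cycle. Therefore:
$$\text{every cycle of } f_g \text{ in } D_4 \text{ other than } \{0\} \text{ is repelling and lies in } D_{5/2}\setminus\{0\}\quad(g\in\mathcal U). \tag{3}$$

## 6. Following the cycles over the whole ball

Assume (SC). Discarding finitely many cycles, assume that all $O_n\subset D_4$. Let $q_n$ be the minimal period of $O_n$ and choose $z_n\in O_n$.

**Lemma 6.** There are holomorphic maps $z_n(\cdot):\mathcal U\to D_{5/2}\setminus\{0\}$ with $z_n(0)=z_n$ such that for every $g\in\mathcal U$ the point $z_n(g)$ is periodic for $f_g$ with minimal period $q_n$. For every $g\in\mathcal U$ the cycles $O_n(g)$ of $z_n(g)$ are contained in $D_{5/2}\setminus\{0\}$, repelling and pairwise disjoint, and $\max_{\zeta\in O_n(g)}|\zeta|\to0$ as $n\to\infty$.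

*Proof.* **Step 1: a covering of periodic points.** This step turns continuation into covering theory. For $Q\ge1$ let $Z_Q$ be the set of $(g,z)\in\mathcal U\times(D_4\setminus\{0\})$ such that the $f_g$-orbit of $z$ stays in $D_4$ and $f_g^Q(z)=z$. The cycle of such a $z$ is not $\{0\}$, so by (3) it is repelling and lies in $D_{5/2}\setminus\{0\}$. We claim that the projection $\pi:Z_Q\to\mathcal U$ is a finite covering.

At a point of $Z_Q$ the number $(f_g^Q)'(z)$ is a positive power of the multiplier of the cycle, so its modulus exceeds $1$ and $\partial_z(f_g^Q(z)-z)\ne0$. The evaluation $(g,z)\mapsto g(z)$ is holomorphic on $\mathcal U\times D_4$, so by the implicit function theorem $Z_Q$ is, near this point, the graph of a holomorphic function of $g$. Thus $\pi$ is locally a homeomorphism with holomorphic local inverse.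

Next we show that points of $Z_Q$ cannot escape. Let $g_k\to g$ in $\mathcal U$ and $(g_k,\zeta_k)\in Z_Q$. The orbits lie in $D_{5/2}$, so after passing to a subsequence their first $Q$ points converge in $\overline{D_{5/2}}\subset D_4$ to an orbit of $f_g$, and $f_g^Q(\zeta)=\zeta$ with $\zeta=\lim\zeta_k$. It remains to see that $\zeta\ne0$. Near $(g,0)$ we can write
$$f_{g'}^Q(z)-z=z\,R(g',z),\qquad R(g',z)=\int_0^1\bigl((f_{g'}^Q)'(tz)-1\bigr)\,dt,$$
with $R$ continuous and $R(g,0)=\nu^Q-1\ne0$. Since $\zeta_k\ne0$, we have $R(g_k,\zeta_k)=0$ for large $k$ if $\zeta_k\to0$, which is impossible in the limit. So $(g,\zeta)\in Z_Q$.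

Applied to a constant sequence $g_k=g$, this shows that fibers are compact; they are discrete, so finite. Through the points of the fiber over $g$ pass finitely many local sections, disjoint over a small ball around $g$. Over a smaller ball they exhaust $Z_Q$. Otherwise there would be points $(g_k,\zeta_k)\in Z_Q$ off these sections with $g_k\to g$, and a subsequence would converge to a point of the fiber, contradicting local injectivity of $\pi$ there. This proves the claim.

**Step 2: sections, periods, disjointness.** Here we use that the base is a ball. $\mathcal U$ is contractible and locally path connected, so the covering $Z_{q_n}$ has a unique section $z_n(\cdot)$ through $(0,z_n)$. It is holomorphic because the local sections are. For $0\le j<q_n$ the maps $g\mapsto f_g^j(z_n(g))$ are sections of $Z_{q_n}$ too. Two sections of a covering of the connected space $\mathcal U$ that agree at one point agree everywhere. These $q_n$ sections are pairwise distinct at $g=0$, hence at every $g$, so $z_n(g)$ has minimal period exactly $q_n$. By (3), $O_n(g)$ is repelling and contained in $D_{5/2}\setminus\{0\}$.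

Let $n\ne n'$. If $q_n\ne q_{n'}$, the cycles $O_n(g)$ and $O_{n'}(g)$ have different minimal periods, so they are disjoint. If $q_n=q_{n'}$, their points are given by sections of the same covering that are pairwise different at $g=0$, hence everywhere; so again they are disjoint.

**Step 3: the cycles stay small.** Let $g\in\mathcal U\setminus\{0\}$ and $0\le j<q_n$. For $|t|<1$ put $h=tg/\|g\|\in\mathcal U$ and $\varphi(t)=f_h^j(z_n(h))$. This is holomorphic with values in $D_{5/2}\setminus\{0\}$, so $v=\log\frac{5}{2|\varphi|}$ is a positive harmonic function on the unit disc. Harnack's inequality gives $v(t)\ge\frac{1-|t|}{1+|t|}\,v(0)$. At $t=\|g\|$ we have $h=g$, so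
$$|f_g^j(z_n(g))|\le\tfrac52\Bigl(\tfrac25\max_{\zeta\in O_n}|\zeta|\Bigr)^{\frac{1-\|g\|}{1+\|g\|}}\longrightarrow0\qquad(n\to\infty),$$
uniformly in $j$. For $g=0$ the assertion is (SC). $\square$

Two facts make Step 3 work: the sections live on all of $\mathcal U$, and their values omit $0$.

## 7. Independence of the multipliers

Let $\mu_n(g)$ be the multiplier of $O_n(g)$, a holomorphic function on $\mathcal U$.

**Lemma 7.** For distinct $n_1,\dots,n_m$ the map $(\mu_{n_1},\dots,\mu_{n_m}):\mathcal U\to\mathbb C^m$ has surjective differential at each $g\in\mathcal U$. Hence the preimage of a compact set with empty interior is closed in $\mathcal U$ with empty interior.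

*Proof.* We look for directions that leave the cycles in place and change only derivatives. Fix $g$, and let $w$ be a polynomial with $w(0)=w'(0)=0$ that vanishes on all the $O_{n_i}(g)$. For small $t$, $f_{g+tw}$ agrees with $f_g$ on each $O_{n_i}(g)$, so this set is still a cycle and $(g+tw,z_{n_i}(g))\in Z_{q_{n_i}}$. By local injectivity of $\pi$, $z_{n_i}(g+tw)=z_{n_i}(g)$, so
$$\mu_{n_i}(g+tw)=\prod_{\zeta\in O_{n_i}(g)}\bigl(f_g'(\zeta)+t\,w'(\zeta)\bigr),\qquad d\mu_{n_i}(w)=\mu_{n_i}(g)\sum_{\zeta\in O_{n_i}(g)}\frac{w'(\zeta)}{f_g'(\zeta)} .$$
Here $f_g'(\zeta)\ne0$ because the cycle is repelling. The cycles are disjoint and do not contain $0$, so by Hermite interpolation the values $w'(\zeta)$ can be prescribed arbitrarily. Choose $w_i$ with $w_i'=f_g'/\mu_{n_i}(g)$ at one point of $O_{n_i}(g)$ and $w_i'=0$ at all other points of the cycles. Then $d\mu_{n_k}(w_i)=1$ if $k=i$ and $0$ otherwise, so the differential is surjective.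

On the affine subspace through $g$ spanned by $w_1,\dots,w_m$ the map is a local biholomorphism at $g$. Since $g$ was arbitrary, the map is open. If $K$ is compact with empty interior, its preimage is closed by continuity; and an open set inside the preimage would have an open image inside $K$, so the preimage has empty interior. $\square$

## 8. $N$ parameters against $N+1$ multipliers: proof of Theorem 3

**Step 1: the multipliers that a piece of the family can realize.** The purpose is to show that they form a negligible set. Fix $j,i$ and put $N=N_j$, $m=N+1$, $V=V_{j,i}$, $\delta=\delta_{j,i}$, with $k_p$ as in Lemma 3. For $n_0\ge0$ set $Q_l=q_{n_0+l}$, $1\le l\le m$. Let $M=M_{j,i,n_0}$ be the set of $(p,\zeta_1,\dots,\zeta_m)\in V\times D_\delta^m$ such that for each $l$ the first $Q_l$ iterates of $\zeta_l$ under $k_p$ are defined and stay in $D_\delta$, and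
$$k_p^{Q_l}(\zeta_l)=\zeta_l,\qquad (k_p^{Q_l})'(\zeta_l)\ne1 .$$
At a point of $M$ the function $k_p^{Q_l}(\zeta_l)-\zeta_l$ has nonzero $\zeta_l$-derivative for every $l$, so by the implicit function theorem $M$ is locally a graph over $V$. Hence $M$ is a complex manifold of dimension $N$. It is closed in an open subset of the second countable manifold $V\times D_\delta^m$, so it is second countable and $\sigma$-compact. Consider the holomorphic map
$$\Lambda:M\to\mathbb C^{N+1},\qquad\Lambda(p,\zeta)=\bigl((k_p^{Q_l})'(\zeta_l)\bigr)_{1\le l\le m}.$$
A smooth map from a second countable manifold of real dimension $2N$ to $\mathbb R^{2N+2}$ has image of Lebesgue measure $0$. Indeed, in each of countably many charts, regard it as a map of $2N+2$ real variables that does not depend on the last two; it is smooth and is applied to a null set. So $\Lambda(M)$ has measure $0$. Since $M$ is $\sigma$-compact, $\Lambda(M)$ is a countable union of compact sets of measure $0$, and these have empty interior. By Lemma 7,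
$$\mathcal B_{j,i,n_0}=\bigl\{g\in\mathcal U:(\mu_{n_0+1}(g),\dots,\mu_{n_0+m}(g))\in\Lambda(M_{j,i,n_0})\bigr\}$$
is a countable union of closed sets with empty interior, that is, meager in $\mathcal U$.

**Step 2: a conjugacy puts $g$ in a meager set.** We claim: if $g\in\mathcal U$ and the germ of $f_g$ at $0$ is conjugate in $\mathrm{Diff}(\mathbb C,0)$ to the holonomy of $\omega_p$ along $S_1(p)$ for some $p\in V_{j,i}\subset T_j$, then $g\in\bigcup_{n_0}\mathcal B_{j,i,n_0}$. For $\varepsilon$ small there is an injective holomorphic $\psi$ on $D_\varepsilon$ with $\psi(0)=0$, $\psi(D_\varepsilon)\subset D_\delta$, and $\psi\circ f_g=k_p\circ\psi$ at all $z\in D_\varepsilon$ with $f_g(z)\in D_\varepsilon$. We have no control on $\varepsilon$; but by Lemma 6 there is $n_0$ with $O_n(g)\subset D_\varepsilon$ for all $n>n_0$. For these $n$, $\psi(O_n(g))$ is a cycle of $k_p$ contained in $D_\delta$, of period $q_n$ and, by the chain rule, of multiplier $\mu_n(g)$. Since $|\mu_n(g)|>1$, this is not $1$. Therefore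
$$\bigl(p,\psi(z_{n_0+1}(g)),\dots,\psi(z_{n_0+m}(g))\bigr)\in M_{j,i,n_0},$$
and its image under $\Lambda$ is $(\mu_{n_0+1}(g),\dots,\mu_{n_0+m}(g))$. So $g\in\mathcal B_{j,i,n_0}$.

**Step 3: Baire and realization.** The indices $j,i,n_0$ range over a countable set, and $\mathcal U$ is an open subset of a Banach space. By Baire's theorem there is $g\in\mathcal U\setminus\bigcup_{j,i,n_0}\mathcal B_{j,i,n_0}$. By [PMY] there is a germ $\mathcal F$ of the required form whose holonomy along its separatrix tangent to $\{y=0\}$ is conjugate to $f_g$. If $\mathcal F$ were equivalent to some $\omega_p$, $p\in T_j$, then by Lemma 4 $f_g$ would be conjugate to the holonomy of $\omega_p$ along $S_1(p)$. As $p$ lies in some $V_{j,i}$, this contradicts Step 2. So $\mathcal F$ is equivalent to no $\omega_p$.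

**Step 4: uncountability.** Suppose only countably many classes contained no polynomial foliation. Choose one representative of each, regard it as a family over a point (a manifold of dimension $0$), and add these families to the polynomial families $T_d$, $d\ge1$. By Lemma 1 these countably many families together would meet every class, contradicting Step 3. $\square$

## 9. An explicit $\lambda$ with small cycles: proof of Theorem 1

Let $\lambda=-\sum_{j\ge1}1/a_j$ with $a_1=2$, $a_{j+1}=2^{4a_j2^{a_j}}$. Clearly $\lambda<0$.

**Step 1: $\nu^{q}$ is extremely close to $1$ for $q=a_j$.** This is the arithmetic input. All $a_i$ are powers of $2$, $a_i\mid a_{i+1}$ and $a_{i+1}\ge2a_i$. For $q=a_j$ the number $q\sum_{i\le j}1/a_i$ is an integer, while $\tau=q\sum_{i>j}1/a_i$ satisfies $0<\tau\le2q/a_{j+1}<1$. Since $\nu^q=e^{-2\pi i\tau}$ and $|e^{-2\pi i\tau}-1|\le2\pi\tau$,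
$$0<|\nu^q-1|\le4\pi q\,2^{-4q2^q}\le2^{-2q2^q}\qquad(q=a_1,a_2,\dots), \tag{4}$$
where the last inequality holds because $4\pi q<16q\le2^{4+q}\le2^{2q2^q}$ for $q\ge2$.

**Step 2: irrationality.** By (4), $\nu^{a_j}\to1$ with $\nu^{a_j}\ne1$. If $\nu$ were a root of unity, its powers would form a finite set, and $\nu^{a_j}\to1$ would force $\nu^{a_j}=1$ for large $j$. So $\nu$ is not a root of unity, that is, $\lambda$ is irrational.

**Step 3: (SC) holds.** Now we extend the computation of Section 1 to period $q$. For $q$ as in (4), $f_0^q$ is a monic polynomial of degree $2^q$ with linear term $\nu^qz$, so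
$$f_0^q(z)-z=z\,\bigl(\nu^q-1+\dots+z^{2^q-1}\bigr)$$
with monic second factor. The product of its $2^q-1$ roots has modulus $|\nu^q-1|\ne0$, so some root $\zeta\ne0$ satisfies
$$|\zeta|\le|\nu^q-1|^{1/(2^q-1)}\le2^{-2q2^q/(2^q-1)}\le2^{-2q}.$$
For $|z|\le1$ we have $|f_0(z)|\le|z|+|z|^2\le2|z|$, so $|f_0^i(\zeta)|\le2^i\,2^{-2q}\le2^{-q}$ for $0\le i\le q$. The orbit of $\zeta$ is a cycle of period dividing $q$ and lies in $\{|z|\le2^{-q}\}$. It does not contain $0$, for $0$ is fixed and $f_0^i(\zeta)=0$ would give $\zeta=f_0^q(\zeta)=0$. Letting $q=a_j\to\infty$ we get cycles not containing $0$ whose maximal moduli are positive and tend to $0$. So infinitely many of them are distinct, and (SC) holds.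

**Step 4: conclusion.** Apply Theorem 3 to the polynomial families $T_d$, $d\ge1$. Some germ of the required form is equivalent to no member of any $T_d$, hence, by Lemma 1, to no germ defined by a polynomial $1$-form. $\square$

## 10. The Brjuno condition decides: proof of Theorem 2

**(b) implies (a).** Here we show that there is only one class. Let $\lambda$ be Brjuno. By Lemma 3, applied to a family over a point, the holonomy of any germ of the required form along the separatrix tangent to $\{y=0\}$ has multiplier $e^{2\pi i\lambda}$. By [B] it is conjugate to $z\mapsto e^{2\pi i\lambda}z$, which is the holonomy of $x\,dy-\lambda y\,dx=0$ along $\{y=0\}$. By [MM] the germ is equivalent to $x\,dy-\lambda y\,dx=0$, which is polynomial.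

**(a) implies (b).** We prove the contrapositive by producing (SC). Let $\lambda$ be irrational and not Brjuno. By [Y] every disc $D_{1/n}$ contains infinitely many cycles of $f_0$, so we can choose inductively a cycle $O_n\subset D_{1/n}$ different from $\{0\}$ and from $O_1,\dots,O_{n-1}$. As $0$ is a fixed point, $0\notin O_n$. So (SC) holds, and Theorem 3 gives a class, indeed uncountably many classes, containing no polynomial foliation. Hence (a) fails. $\square$

In particular the $\lambda$ of Theorem 1 is not a Brjuno number, since (a) fails for it, while for $\lambda=-\sqrt2$ every germ of the required form is equivalent to $x\,dy+\sqrt2\,y\,dx=0$.
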